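\title{Subspaces of free topological vector spaces and the extension of pseudometrics}

\begin{abstract}
Let $V(X)$ be the free topological vector space over a Tychonoff space $X$, and let $Y\subseteq X$. We show that the canonical operator $V(Y)\to V(X)$ is a topological embedding if and only if every continuous pseudometric on $Y$ extends to a continuous pseudometric on $X$. It is an embedding, with closed image, whenever $X$ is metrizable and $Y$ is closed; this answers a question of Lin, Lin and Liu. If such a $Y$ is discrete, the operator has a continuous linear left inverse, while for general closed $Y$ it need not have one. The main tool is a form of Dugundji's extension theorem that needs no local convexity: convex combinations are replaced by step functions, topologized by convergence in measure.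
\end{abstract}

\section{The question and the results}

All topological vector spaces in this paper are real and Hausdorff, and we abbreviate the term to TVS. Let $X$ be a Tychonoff space. The \emph{free topological vector space} over $X$, introduced by Gabriyelyan and Morris, is a TVS $V(X)$ together with a continuous map $i_X\colon X\to V(X)$ such that for every continuous map $f$ from $X$ to a TVS $E$ there is a unique continuous linear operator $\overline f\colon V(X)\to E$ with $\overline f\circ i_X=f$. We call $\overline f$ the \emph{linear extension} of $f$. Thus $V(X)$ turns the continuous maps of $X$ into topological vector spaces into continuous linear operators. The free topological group $F(X)$, the free abelian topological group $A(X)$ and the free locally convex space $L(X)$ are defined by the same property, with the corresponding classes of targets and morphisms.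

Let $Y$ be a subspace of $X$. The linear extension of $i_X|_Y\colon Y\to V(X)$ is a continuous linear operator
\[
J\colon V(Y)\to V(X),\qquad J(i_Y(y))=i_X(y)\quad(y\in Y),
\]
the \emph{canonical operator} of the pair $Y\subseteq X$. It is injective, and its image is the linear span $V(Y,X)$ of $i_X(Y)$ in $V(X)$ (see Section~\ref{sec:free}). So the vector space spanned by $Y$ carries two topologies, its own free topology and the coarser one induced from $V(X)$, and one wants to know when they agree. For a closed subset $Y$ of a metrizable space $X$ it is known that the canonical maps $F(Y)\to F(X)$, $A(Y)\to A(X)$ and $L(Y)\to L(X)$ are topological isomorphisms onto their images. Lin, Lin and Liu \cite{LLL} ask whether, for such $X$ and $Y$, the space $V(Y)$ is topologically isomorphic to a vector subspace of $V(X)$, and what happens if $Y$ is closed and discrete. We understand the subspace canonically: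
\begin{quote}
\emph{If $X$ is metrizable and $Y\subseteq X$ is closed, is $J$ a topological isomorphism of $V(Y)$ onto $V(Y,X)$? Is this so when $Y$ is closed and discrete?}
\end{quote}
The answer to both parts is yes.

\begin{theorem}\label{thm:closed}
If $X$ is metrizable and $Y\subseteq X$ is closed, then $J\colon V(Y)\to V(X)$ is a topological isomorphism onto $V(Y,X)$, and $V(Y,X)$ is closed in $V(X)$.
\end{theorem}

\begin{theorem}\label{thm:discrete}
If $X$ is metrizable and $Y\subseteq X$ is closed and discrete, then there is a continuous linear operator $R\colon V(X)\to V(Y)$ with $R\circ J=\mathrm{id}$.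
\end{theorem}

In the situation of Theorem~\ref{thm:discrete} the operator $J\circ R$ is a continuous linear projection of $V(X)$ onto $V(Y,X)$, so this subspace is complemented. Discreteness cannot be dropped here.

\begin{proposition}\label{prop:cauty}
There are a metrizable space $X$ and a closed set $Y\subseteq X$ such that there is no continuous linear projection of $V(X)$ onto $V(Y,X)$.
\end{proposition}

Beyond metrizable spaces the problem has a complete answer. A pseudometric on a space $X$ is \emph{continuous} if it is continuous as a function on $X\times X$, and a set $Y\subseteq X$ is \emph{$P$-embedded} in $X$ if every continuous pseudometric on $Y$ extends to a continuous pseudometric on $X$.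

\begin{theorem}\label{thm:P}
Let $X$ be a Tychonoff space and $Y\subseteq X$. Then $J$ is a topological embedding if and only if $Y$ is $P$-embedded in $X$.
\end{theorem}

A family $(D_s)_{s\in S}$ of subsets of $X$ is \emph{discrete} if every point of $X$ has a neighborhood that meets $D_s$ for at most one index $s$. A Tychonoff space is \emph{collectionwise normal} if for every discrete family $(D_s)$ of closed sets there are pairwise disjoint open sets $O_s\supseteq D_s$.

\begin{corollary}\label{cor:cwn}
\begin{enumerate}
\item[(i)] For a Tychonoff space $X$, the operator $J$ is an embedding for every closed $Y\subseteq X$ if and only if $X$ is collectionwise normal.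
\item[(ii)] The operator $J$ is an embedding for every compact subspace $Y$ of every Tychonoff space $X$.
\end{enumerate}
\end{corollary}

The cases of $F$, $A$ and $L$ suggest the positive answer in Theorem~\ref{thm:closed}, but the natural attempt at a proof points the other way. One would like to extend $i_Y\colon Y\to V(Y)$ to a continuous map $X\to V(Y)$, whose linear extension would be a left inverse of $J$. Dugundji's extension formula does this for locally convex targets; it breaks down in $V(Y)$ (Section~\ref{sec:dug}), and by Proposition~\ref{prop:cauty} no other formula can succeed in general. The way out is that an embedding requires less than a left inverse: it is enough to extend $i_Y$ into \emph{some} TVS that contains $V(Y)$. Section~\ref{sec:HM} constructs one, in which a point of $X$ is sent not to an average of nearby points of $Y$ but to a random choice among them.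

If $Y=\emptyset$, then $V(Y)=0$ and all statements are trivial, so in the proofs we assume $Y\neq\emptyset$.

\section{The free space and a reduction to extension problems}\label{sec:free}

We first recall how vector topologies are described. A subset $U$ of a vector space is \emph{balanced} if $tU\subseteq U$ for $|t|\le1$, and \emph{absorbing} if for every vector $v$ we have $tv\in U$ for all sufficiently small $|t|$. Every TVS has a base of balanced $0$-neighborhoods. Conversely \cite[I.1.2]{Schaefer}, a filter base $\mathcal B$ of balanced absorbing sets such that every $U\in\mathcal B$ contains $U_1+U_1$ for some $U_1\in\mathcal B$ is a base at $0$ of a vector topology, which is Hausdorff exactly when $\bigcap\mathcal B=\{0\}$.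

Without local convexity the role of seminorms is played by F-seminorms. An \emph{F-seminorm} on a vector space $E$ is a function $q\colon E\to[0,\infty)$ such that $q(u+v)\le q(u)+q(v)$, $q(tv)\le q(v)$ for $|t|\le1$, and $q(tv)\to0$ as $t\to0$; it is an \emph{F-norm} if $q(v)=0$ only for $v=0$. An F-seminorm satisfies $q(0)=0$, $q(-v)=q(v)$ and
\begin{equation}\label{eq:Fscal}
q(tv)\le q(nv)\le n\,q(v)\qquad(n\in\mathbb N,\ |t|\le n).
\end{equation}
The sets $\{q<\varepsilon\}$ satisfy the criterion above, so an F-norm makes $E$ a TVS, metrized by $q(u-v)$. We shall use the standard fact that for every $0$-neighborhood $U$ in a TVS there is a continuous F-seminorm $q$ with $\{q<1\}\subseteq U$; see \cite[\S2.7]{Jarchow}.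

The next lemma gives a concrete picture of $V(X)$.

\begin{lemma}\label{lem:model}
Let $X$ be a Tychonoff space. The pair $(V(X),i_X)$ exists and is unique up to a topological isomorphism compatible with $i_X$. Moreover:
\begin{enumerate}
\item[(a)] $i_X$ is injective, $i_X(X)$ is a basis of the vector space $V(X)$, and the topology of $V(X)$ is the finest vector topology for which $i_X$ is continuous;
\item[(b)] if $Y\subseteq X$ is closed, then $V(Y,X)$ is closed in $V(X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $V$ be a vector space with a basis $\{i(x):x\in X\}$ indexed by $X$, and let $\tau$ be the supremum of all vector topologies on $V$, Hausdorff or not, for which $i$ is continuous. Then $\tau$ is a vector topology and $i$ is $\tau$-continuous. Let $f\colon X\to E$ be a continuous map to a TVS and $\overline f$ the only linear map with $\overline f\circ i=f$. The preimages under $\overline f$ of the open sets of $E$ form a vector topology on $V$, and $i$ is continuous for it because $\overline f\circ i=f$ is continuous. This topology is therefore contained in $\tau$, that is, $\overline f$ is $\tau$-continuous.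

Now let $Y\subseteq X$ be closed, possibly empty, and let $v=\sum_{k=1}^n c_k\,i(x_k)$, with distinct $x_k$ and nonzero $c_k$, lie outside the span of $i(Y)$. Some $x_k$, say $x_1$, is not in $Y$. Since $X$ is Tychonoff, there is a continuous $g\colon X\to\mathbb R$ that vanishes on the closed set $Y\cup\{x_2,\dots,x_n\}$ and has $g(x_1)=1$. The functional $\overline g$ is $\tau$-continuous, vanishes on the span of $i(Y)$, and $\overline g(v)=c_1\ne0$. Hence the span of $i(Y)$ is $\tau$-closed. The case $Y=\emptyset$ says that $\{0\}$ is closed, so $\tau$ is Hausdorff, and $((V,\tau),i)$ is a free TVS over $X$ with properties (a) and (b).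

If $(V',i')$ is another free TVS over $X$, then $\overline{i}\circ\overline{i'}\colon V\to V$ and the identity are both linear extensions of $i$, so they are equal, and the same argument applies to $\overline{i'}\circ\overline{i}$ on $V'$. Thus $\overline{i'}\colon V\to V'$ is a topological isomorphism with $\overline{i'}\circ i=i'$.
\end{proof}

By (a), $J$ maps the basis $i_Y(Y)$ bijectively onto a part of the basis $i_X(X)$, so $J$ is a continuous linear bijection of $V(Y)$ onto $V(Y,X)$. It is an embedding if and only if
\begin{equation}\label{eq:emb}
\text{every $0$-neighborhood $U$ in $V(Y)$ contains $J^{-1}(W)$ for some $0$-neighborhood $W$ in $V(X)$.}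
\end{equation}
Neighborhoods of $0$ in $V(X)$ come from continuous maps defined on all of $X$, those in $V(Y)$ from continuous maps defined on $Y$. Condition \eqref{eq:emb} thus asks whether $X$ carries enough maps to see all that is seen on $Y$.

Three simple cases fix the ideas. If $Y$ is finite, $J$ is an embedding, because a finite-dimensional space has only one Hausdorff vector topology. If $r\colon X\to Y$ is a retraction, the linear extension of $i_Y\circ r$ is a continuous left inverse of $J$, so $J$ is an embedding. The third case shows that closedness is needed in Theorem~\ref{thm:closed}.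

\begin{example}\label{ex:nonclosed}
Let $(X,d)$ be a metric space and $x\in\overline Y\setminus Y$. The function $g(y)=1/d(y,x)$ is continuous on $Y$. Choose $y_n\in Y$ with $y_n\to x$ and $g(y_{n+1})\ge g(y_n)+1$, and put $v_n=i_Y(y_{n+1})-i_Y(y_n)$. Then $Jv_n\to i_X(x)-i_X(x)=0$ in $V(X)$, while $\overline g(v_n)\ge1$ shows that $v_n\not\to0$ in $V(Y)$. So $J$ is not an embedding.
\end{example}

The argument for retracts has a general form, which is used in every positive result below.

\begin{lemma}\label{lem:reduce}
Let $Y\subseteq X$, let $T\colon V(Y)\to F$ be a continuous linear operator to a TVS $F$, and suppose that $T\circ i_Y\colon Y\to F$ extends to a continuous map $h\colon X\to F$. Then $\overline h\circ J=T$. In particular, if $T$ is a topological embedding, then so is $J$.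
\end{lemma}

\begin{proof}
For $y\in Y$ we have $\overline h(J(i_Y(y)))=\overline h(i_X(y))=h(y)=T(i_Y(y))$, so the linear maps $\overline h\circ J$ and $T$ agree on a basis of $V(Y)$. If $T$ is an embedding, then the inverse of $J$ on $V(Y,X)$ is $T^{-1}\circ\overline h|_{V(Y,X)}$, which is continuous.
\end{proof}

\section{Dugundji's formula and where it fails}\label{sec:dug}

To extend a map from a closed subset $Z$ of a metric space $M$, one attaches to each point $x\in M\setminus Z$ finitely many points of $Z$ that are almost nearest to $x$, with weights that depend continuously on $x$. Recall that a \emph{locally finite partition of unity} on a space $N$ is a family of continuous functions $\varphi_s\colon N\to[0,1]$, $s\in S$, such that every point has a neighborhood on which all but finitely many $\varphi_s$ vanish identically, and $\sum_s\varphi_s=1$. A metrizable space is paracompact, so for each of its open covers there is such a family in which every $\varphi_s$ vanishes outside some member of the cover.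

\begin{lemma}\label{lem:system}
Let $(M,d)$ be a metric space and $Z\subseteq M$ closed and nonempty. There are a locally finite partition of unity $(\varphi_s)_{s\in S}$ on $M\setminus Z$ and points $a_s\in Z$ with the following property. If $f\colon Z\to E$ is a continuous map to a TVS, $z\in Z$, and $U$ is a $0$-neighborhood in $E$, then $z$ has a neighborhood $O$ in $M$ such that
\begin{enumerate}
\item[(a)] $f(x)-f(z)\in U$ for $x\in O\cap Z$;
\item[(b)] $f(a_s)-f(z)\in U$ whenever $x\in O\setminus Z$ and $\varphi_s(x)>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $Z$ is closed, $d(x,Z)>0$ for $x\notin Z$, and the open balls $B(x,d(x,Z)/4)$, $x\in M\setminus Z$, form an open cover of $M\setminus Z$. Take a locally finite partition of unity such that $\varphi_s$ vanishes outside $B(x_s,d(x_s,Z)/4)$ for some $x_s\in M\setminus Z$, and choose $a_s\in Z$ with $d(x_s,a_s)\le\frac54d(x_s,Z)$. Suppose $\varphi_s(x)>0$. Then $d(x,x_s)<\frac14d(x_s,Z)$, hence $d(x,Z)\ge d(x_s,Z)-d(x,x_s)\ge\frac34d(x_s,Z)$, and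
\[
d(x,a_s)\le\tfrac14d(x_s,Z)+\tfrac54d(x_s,Z)=\tfrac32d(x_s,Z)\le2d(x,Z).
\]
Consequently, for every $z\in Z$,
\begin{equation}\label{eq:three}
d(a_s,z)\le d(a_s,x)+d(x,z)\le2d(x,Z)+d(x,z)\le3d(x,z).
\end{equation}
Given $f$, $z$ and $U$, choose $\delta>0$ such that $f(z')-f(z)\in U$ for $z'\in Z$ with $d(z',z)<\delta$, and let $O=B(z,\delta/3)$. Then (a) holds, and (b) follows from \eqref{eq:three}.
\end{proof}

Dugundji's theorem is obtained by averaging the values $f(a_s)$. We include the proof, both because the theorem is used in Section~\ref{sec:P} and in order to see the one place where convexity enters.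

\begin{lemma}[Dugundji's theorem]\label{lem:dug}
Let $M$ be metrizable, $Z\subseteq M$ closed and nonempty, and $E$ a locally convex TVS. Every continuous $f\colon Z\to E$ extends to a continuous $G\colon M\to E$.
\end{lemma}

\begin{proof}
With the data of Lemma~\ref{lem:system} put $G=f$ on $Z$ and $G(x)=\sum_s\varphi_s(x)f(a_s)$ for $x\notin Z$. On the open set $M\setminus Z$ the map $G$ is locally a finite sum of continuous maps. Let $z\in Z$, let $U$ be a convex $0$-neighborhood, and take $O$ as in Lemma~\ref{lem:system}. For $x\in O\cap Z$ we have $G(x)-G(z)\in U$ by (a). For $x\in O\setminus Z$ the vector $G(x)-G(z)=\sum_s\varphi_s(x)\,(f(a_s)-f(z))$ is a convex combination of elements of $U$ by (b), so it lies in $U$.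
\end{proof}

For the free locally convex space this settles the problem at once: the canonical map $Y\to L(Y)$ extends to $X$, and the linear extension is a left inverse of $L(Y)\to L(X)$. In an arbitrary TVS the last step survives if the number of nonzero weights at a point is bounded by some $k$: take a balanced $U_1$ whose $k$-fold sum $U_1+\dots+U_1$ lies in $U$. The difficulty appears when the number of weights grows as $x$ approaches $Z$. The following space is built to isolate it.

\begin{example}\label{ex:simplices}
In $\ell_1$, with unit vectors $e_n$, let $z_n=e_n/n$ for $n\ge2$, let $\Delta_k$ be the convex hull of $\{z_n:2^k<n\le2^{k+1}\}$ for $k\ge0$, and put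
\[
Z=\{0\}\cup\{z_n:n\ge2\},\qquad M=\{0\}\cup\bigcup_{k\ge0}\Delta_k .
\]
So $Z$ is a convergent sequence with its limit, and $M$ consists of simplices of dimension $2^k-1$ shrinking to $0$. A point $x\in\Delta_k$ is $\sum\beta_nz_n$ with weights $\beta_n=nx_n$, and $2^{-k-1}\le\|x\|<2^{-k}$. Points of different simplices have disjoint supports, so $\Delta_k$ is at distance at least $2^{-k-1}$ from $M\setminus\Delta_k$ and is open in $M$.

Extend $i_Z$ by averaging: $g(0)=i_Z(0)$ and $g(\sum\beta_nz_n)=\sum\beta_n\,i_Z(z_n)$. This map is continuous on each $\Delta_k$ but not at $0$. To see this, let $E$ be the space of finitely supported sequences with the F-norm $q(v)=\sum_n|v_n|^{1/2}$, and let $f\colon Z\to E$, $f(z)=z$. It is continuous, because the points $z_n$ are isolated in $Z$ and $q(z_n)=n^{-1/2}\to0$. The barycenters $b_k$ of $\Delta_k$ tend to $0$ in $M$, and $\overline f(g(0))=0$. But with $N=2^k$,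
\[
q\bigl(\overline f(g(b_k))\bigr)=q\Bigl(\sum_{N<n\le2N}\frac{e_n}{Nn}\Bigr)=\sum_{N<n\le2N}(Nn)^{-1/2}\ge N\,(2N^2)^{-1/2}=2^{-1/2}.
\]
Thus $i_Z(z_n)\to i_Z(0)$ in $V(Z)$, while the averages $g(b_k)$ of far terms of this sequence stay away from $i_Z(0)$. In particular $V(Z)$ is not locally convex.
\end{example}

\section{Step functions and an extension theorem without convexity}\label{sec:HM}

The weights $\varphi_s(x)$ describe a probability distribution on the finitely many vectors $f(a_s)$, and Dugundji's formula takes its expectation. All these vectors are close to $f(z)$; it is only the expectation that may fail to be. So we keep the random vector itself, realized as a step function on $[0,1)$ that takes the value $f(a_s)$ on an interval of length $\varphi_s(x)$. The topology on step functions has to do two things. Functions whose values are everywhere close should be close, for continuity at points of $Z$. Functions that differ only on a short set should be close, because the intervals move when $x$ does. Convergence in measure has both properties. This leads to an enlargement of Hartman--Mycielski type.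

Let $\lambda$ be Lebesgue measure on $[0,1)$. For a TVS $E$ let $HM(E)$ be the vector space of all functions $u\colon[0,1)\to E$ for which there are $0=t_0<\dots<t_n=1$ with $u$ constant on each $[t_{j-1},t_j)$. For a $0$-neighborhood $U$ in $E$ and $\varepsilon>0$ put
\[
N(U,\varepsilon)=\bigl\{u\in HM(E):\lambda\{t:u(t)\notin U\}<\varepsilon\bigr\};
\]
the set that is measured here is a finite union of intervals. Let $c\colon E\to HM(E)$ send $v$ to the constant function with value $v$.

\begin{lemma}\label{lem:HM}
The sets $N(U,\varepsilon)$ form a base at $0$ of a Hausdorff vector topology on $HM(E)$. If $0<\varepsilon\le1$, then $c^{-1}(N(U,\varepsilon))=U$. Hence $c$ is a linear topological embedding.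
\end{lemma}

\begin{proof}
Since $N(U,\varepsilon)$ grows with $U$, it suffices to verify the criterion of Section~\ref{sec:free} for balanced $U$. The sets form a filter base, because $N(U\cap U',\min(\varepsilon,\varepsilon'))\subseteq N(U,\varepsilon)\cap N(U',\varepsilon')$. They are balanced: if $|s|\le1$ and $su(t)\notin U$, then $u(t)\notin U$. They are absorbing: $u$ has finitely many values, so all values of $su$ lie in $U$ when $|s|$ is small. If $U_1$ is balanced with $U_1+U_1\subseteq U$, then $u(t)+w(t)\notin U$ forces $u(t)\notin U_1$ or $w(t)\notin U_1$, whence $N(U_1,\varepsilon/2)+N(U_1,\varepsilon/2)\subseteq N(U,\varepsilon)$.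

If $u\ne0$, then $u$ equals some $v\neq0$ on an interval of length $\varepsilon>0$. As $E$ is Hausdorff, there is $U$ with $v\notin U$, and then $u\notin N(U,\varepsilon)$. So the topology is Hausdorff.

The set $\{t:c(v)(t)\notin U\}$ is empty if $v\in U$ and is $[0,1)$ otherwise, which gives the formula for $c^{-1}(N(U,\varepsilon))$. It shows that $c$ is continuous at $0$ and that $c(U)=c(E)\cap N(U,1)$ is a $0$-neighborhood in $c(E)$.
\end{proof}

\begin{example}[Example~\ref{ex:simplices} continued]\label{ex:simplices2}
Define $h\colon M\to HM(V(Z))$ by $h(0)=c(i_Z(0))$ and, for $x=\sum\beta_nz_n\in\Delta_k$, by cutting $[0,1)$ into consecutive intervals of lengths $\beta_n$, in increasing order of $n$, and letting $h(x)$ equal $i_Z(z_n)$ on the interval of length $\beta_n$. At a vertex, $h(z_n)=c(i_Z(z_n))$. On the edge $\Delta_1$, for $x=(1-\beta)z_3+\beta z_4$,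
\[
h(x)=i_Z(z_3)\ \text{on }[0,1-\beta),\qquad h(x)=i_Z(z_4)\ \text{on }[1-\beta,1),
\]
so changing $\beta$ to $\beta'$ changes $h(x)$ only on an interval of length $|\beta-\beta'|$, however far apart the two values are; on $\Delta_k$ there are $2^k-1$ such breakpoints, each moving continuously. At the point $0$, where averaging failed, let $U$ be a $0$-neighborhood in $V(Z)$ and choose $k_0$ with $i_Z(z_n)-i_Z(0)\in U$ for $n>2^{k_0}$. For $x\in\Delta_k$ with $k\ge k_0$ every value of $h(x)-h(0)$ is one of these vectors, so $h(x)-h(0)\in N(U,\varepsilon)$ for all $\varepsilon>0$. The number of values plays no role.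
\end{example}

In general the index set $S$ comes without an order, and the intervals must be laid out consistently for all $x$: swapping two intervals changes the step function on a set that is not small. A linear order on $S$, fixed once, takes care of this.

\begin{lemma}\label{lem:ext}
Let $M$ be metrizable, $Z\subseteq M$ closed and nonempty, $E$ a TVS, and $f\colon Z\to E$ continuous. Then there is a continuous map $h\colon M\to HM(E)$ with $h(z)=c(f(z))$ for all $z\in Z$.
\end{lemma}

\begin{proof}
Take $(\varphi_s)_{s\in S}$ and $(a_s)_{s\in S}$ from Lemma~\ref{lem:system} and fix a linear order on $S$. Put $h(z)=c(f(z))$ for $z\in Z$. For $x\in M\setminus Z$ let $s_1<\dots<s_n$ be a finite list of indices containing all $s$ with $\varphi_s(x)>0$, put $\sigma_j(x)=\sum_{i\le j}\varphi_{s_i}(x)$, so that $0=\sigma_0(x)\le\sigma_1(x)\le\dots\le\sigma_n(x)=1$, and define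
\[
h(x)(t)=f(a_{s_j})\qquad\text{for }\ \sigma_{j-1}(x)\le t<\sigma_j(x).
\]
An index with $\varphi_s(x)=0$ contributes an empty interval, so $h(x)$ does not depend on the list, and $h(x)\in HM(E)$.

\emph{Continuity at $x_0\notin Z$.} By local finiteness there are an open set $O$ with $x_0\in O\subseteq M\setminus Z$ and one list $s_1<\dots<s_n$ that serves for all $x\in O$. The functions $\sigma_j$ are continuous on $O$. Let $x\in O$ and suppose $h(x)(t)\ne h(x_0)(t)$. Then
\[
\sigma_{j-1}(x)\le t<\sigma_j(x)\quad\text{and}\quad\sigma_{k-1}(x_0)\le t<\sigma_k(x_0)\qquad\text{with }j\ne k .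
\]
If $j<k$, then $\sigma_j(x_0)\le\sigma_{k-1}(x_0)\le t<\sigma_j(x)$. If $k<j$, then $\sigma_k(x)\le\sigma_{j-1}(x)\le t<\sigma_k(x_0)$. In both cases $t$ lies between $\sigma_m(x)$ and $\sigma_m(x_0)$ for $m=\min(j,k)$. Therefore
\[
\lambda\{t:h(x)(t)\ne h(x_0)(t)\}\le\sum_{m=1}^n|\sigma_m(x)-\sigma_m(x_0)|,
\]
and the right side tends to $0$ as $x\to x_0$. Once it is less than $\varepsilon$, we have $h(x)-h(x_0)\in N(U,\varepsilon)$ for every $U$, since $0\in U$.

\emph{Continuity at $z\in Z$.} Given $U$, take $O$ as in Lemma~\ref{lem:system} and let $x\in O$. If $x\in Z$, then $h(x)-h(z)$ is the constant $f(x)-f(z)\in U$. If $x\notin Z$, then each value of $h(x)-h(z)$ has the form $f(a_s)-f(z)$ with $\varphi_s(x)>0$ and lies in $U$. In both cases $h(x)-h(z)\in N(U,\varepsilon)$ for every $\varepsilon>0$.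
\end{proof}

\begin{remark}
The integral $I\colon HM(E)\to E$, $I(u)=\int_0^1u\,d\lambda$, is linear, $I\circ c=\mathrm{id}$, and $I\circ h$ is Dugundji's map $G$. But $I$ is not continuous if $E\ne0$: for $v\neq0$ the functions equal to $nv$ on $[0,1/n)$ and to $0$ elsewhere tend to $0$ in $HM(E)$ and have integral $v$.
\end{remark}

\section{Closed subsets of metrizable spaces}\label{sec:metr}

\begin{proof}[Proof of Theorem~\ref{thm:closed}]
Lemma~\ref{lem:ext}, applied to $M=X$, $Z=Y$, $E=V(Y)$ and $f=i_Y$, gives a continuous map $h\colon X\to HM(V(Y))$ that extends $c\circ i_Y$. The operator $c\colon V(Y)\to HM(V(Y))$ is a topological embedding by Lemma~\ref{lem:HM}. Lemma~\ref{lem:reduce} with $T=c$ shows that $J$ is a topological embedding. Its image $V(Y,X)$ is closed by Lemma~\ref{lem:model}(b).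
\end{proof}

For discrete $Y$ no enlargement is needed. The points of $Y$ do not accumulate, so instead of mixing several vectors $i_Y(y)$ one can let each of them fade to $0$ inside a small ball around $y$. What has to be secured is that the balls form a \emph{locally finite} family, that is, every point of $X$ has a neighborhood meeting only finitely many of them. The condition matters because, for distinct $y_n\in Y$ and nonzero scalars $t_n$, the vectors $t_n\,i_Y(y_n)$ never tend to $0$ in $V(Y)$, however small the $t_n$: every function on a discrete space is continuous, and the linear extension of a function with $y_n\mapsto1/t_n$ takes the value $1$ on all of them.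

\begin{proof}[Proof of Theorem~\ref{thm:discrete}]
Let $d$ be a compatible metric on $X$. For $y\in Y$ put $r_y=\min\{1,d(y,Y\setminus\{y\})\}$, with $d(y,\emptyset)=\infty$. Since $Y$ is discrete, $r_y>0$, and $d(y,y')\ge\max(r_y,r_{y'})$ for distinct $y,y'\in Y$. The continuous function
\[
\psi_y(x)=\max\{0,\,1-4d(x,y)/r_y\}
\]
vanishes outside the ball $B_y=B(y,r_y/4)$, and $\psi_y(y)=1$, $\psi_y(y')=0$ for $y'\in Y\setminus\{y\}$.

The family $(B_y)_{y\in Y}$ is locally finite. Otherwise there is a point $x$ such that every ball $B(x,1/n)$ meets infinitely many $B_y$, and we can choose, one after another, distinct $y_n\in Y$ and points $x_n\in B_{y_n}\cap B(x,1/n)$. Write $r_n=r_{y_n}$. For $n\ne m$,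
\[
\max(r_n,r_m)\le d(y_n,y_m)\le\tfrac14r_n+d(x_n,x_m)+\tfrac14r_m\le\tfrac12\max(r_n,r_m)+d(x_n,x_m),
\]
so $r_n\le2d(x_n,x_m)$. Letting $m\to\infty$ gives $r_n\le2d(x_n,x)\to0$, and hence $d(y_n,x)\le\frac14r_n+d(x_n,x)\to0$. As $Y$ is closed, $x\in Y$; as $x$ is isolated in $Y$, we get $y_n=x$ for all large $n$, although the $y_n$ are distinct. This contradiction proves local finiteness.

Hence $h(x)=\sum_{y\in Y}\psi_y(x)\,i_Y(y)$ is locally a finite sum of continuous maps, so $h\colon X\to V(Y)$ is continuous, and $h|_Y=i_Y$. Lemma~\ref{lem:reduce} with $T=\mathrm{id}$ gives $R\circ J=\mathrm{id}$ for $R=\overline h$.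
\end{proof}

For general closed $Y$ a left inverse $R$ would give the extension $R\circ i_X$ of $i_Y$. Every continuous map $f$ from $Y$ to a TVS factors through $i_Y$, so every such $f$ would extend to $X$. It remains to find a map that does not. A metrizable space $E$ is an \emph{absolute retract for metrizable spaces} if it is a retract of every metrizable space that contains it as a closed subspace. Cauty \cite{Cauty} constructed a metrizable TVS that is not an absolute retract for metrizable spaces.

\begin{proof}[Proof of Proposition~\ref{prop:cauty}]
Let $E$ be Cauty's space, and let $X$ be a metrizable space containing $Y=E$ as a closed subspace that is not a retract of $X$. Suppose $P\colon V(X)\to V(Y,X)$ is a continuous linear projection. By Theorem~\ref{thm:closed} the operator $R=J^{-1}\circ P\colon V(X)\to V(Y)$ is continuous, and $R\circ J=\mathrm{id}$. Let $\theta\colon V(Y)\to E$ be the linear extension of the identity map $Y\to E$. Then $\theta\circ R\circ i_X\colon X\to E$ is continuous, and for $y\in Y$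
\[
\theta(R(i_X(y)))=\theta(R(J(i_Y(y))))=\theta(i_Y(y))=y .
\]
So $Y$ is a retract of $X$, a contradiction.
\end{proof}

The identity map of Cauty's space also shows that the target $HM(E)$ in Lemma~\ref{lem:ext} cannot in general be replaced by $E$.

\section{$P$-embedded subspaces}\label{sec:P}

In the proof of Theorem~\ref{thm:closed} the metric on $X$ served only to build the weights in Lemma~\ref{lem:system}. When $X$ is not metrizable, we verify \eqref{eq:emb} for one neighborhood $U$ at a time. A single $U$ is controlled by a single F-seminorm, which induces a single continuous pseudometric on $Y$; once this pseudometric is extended to $X$, we are back in a metric space. Three standard constructions are needed.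

\emph{Metric quotients.} If $\rho$ is a continuous pseudometric on $X$, identifying points at distance $0$ gives a metric space $M$ and a surjection $\kappa\colon X\to M$ with $d(\kappa(x),\kappa(x'))=\rho(x,x')$. The map $\kappa$ is continuous because $\rho(x,x_0)\to0$ as $x\to x_0$.

\emph{Extension to the closure.} A uniformly continuous map from a subset $A$ of a metric space $M$ to a complete metric space extends to a continuous map on $\overline A$.

\emph{Completion of an F-normed space.} Let $(E,\|\cdot\|)$ be F-normed and $\hat E$ the completion of the metric $\|u-v\|$. Addition and, by \eqref{eq:Fscal}, multiplication by a fixed scalar are uniformly continuous, so they extend to $\hat E$. By density, the vector space identities, the translation invariance of the metric, subadditivity of $\|v\|=d(v,0)$ and the inequality $\|tv\|\le\|v\|$ for $|t|\le1$ persist. Given $v\in\hat E$ and $\varepsilon>0$, choose $u\in E$ with $\|v-u\|<\varepsilon$; then $\|tv\|\le\|tu\|+\varepsilon$ for $|t|\le1$, so $\|tv\|\to0$ as $t\to0$. Thus $\hat E$ is a complete F-normed space containing $E$ isometrically.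

\begin{proof}[Proof of Theorem~\ref{thm:P}, sufficiency]
Let $Y$ be $P$-embedded in $X$ and let $U$ be a $0$-neighborhood in $V(Y)$. Choose a continuous F-seminorm $q$ on $V(Y)$ with $\{q<1\}\subseteq U$. By subadditivity and \eqref{eq:Fscal} the set $K=\{q=0\}$ is a linear subspace, and $q$ is constant on its cosets since $|q(v+w)-q(v)|\le q(w)$. So $\|v+K\|=q(v)$ is an F-norm on $E=V(Y)/K$. Let $\hat E$ be the completion of $E$ and $\pi\colon V(Y)\to\hat E$, $\pi(v)=v+K$. The linear map $\pi$ is continuous, because $\|\pi v\|=q(v)$ and $q$ is continuous.

Put $f=\pi\circ i_Y$. The pseudometric $\rho_0(y,y')=\|f(y)-f(y')\|$ on $Y$ is continuous, so by hypothesis it extends to a continuous pseudometric $\rho$ on $X$. Let $\kappa\colon X\to M$ be the metric quotient of $\rho$. Since $d(\kappa(y),\kappa(y'))=\|f(y)-f(y')\|$ for $y,y'\in Y$, the formula $f_0(\kappa(y))=f(y)$ defines an isometric map $f_0\colon\kappa(Y)\to\hat E$. The set $\kappa(Y)$ need not be closed in $M$, which Lemma~\ref{lem:ext} requires; this is the reason for completing $E$. Extend $f_0$ to a continuous map $f_1\colon Z\to\hat E$ on $Z=\overline{\kappa(Y)}$.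

Lemma~\ref{lem:ext} gives a continuous $h\colon M\to HM(\hat E)$ with $h|_Z=c\circ f_1$. The continuous map $h\circ\kappa\colon X\to HM(\hat E)$ sends $y\in Y$ to $c(f_0(\kappa(y)))=c(\pi(i_Y(y)))$. Let $H$ be its linear extension. Lemma~\ref{lem:reduce} with $T=c\circ\pi$ gives $H\circ J=c\circ\pi$. Let $B=\{w\in\hat E:\|w\|<1\}$ and $W=H^{-1}(N(B,1))$, a $0$-neighborhood in $V(X)$. If $Jv\in W$, then $c(\pi v)\in N(B,1)$, so $\pi v\in B$ by Lemma~\ref{lem:HM}, that is, $q(v)<1$, and $v\in U$. Thus $J^{-1}(W)\subseteq U$, and \eqref{eq:emb} holds.
\end{proof}

For the converse we turn a pseudometric into a map to a Banach space, so that both the universal property and extension theorems apply. Let $\ell_\infty(Y)$ be the Banach space of bounded real functions on the set $Y$ with the supremum norm.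

\begin{lemma}\label{lem:iso}
Let $\rho_0$ be a continuous pseudometric on $Y$ and $y_0\in Y$. The map
\[
g\colon Y\to\ell_\infty(Y),\qquad g(y)=\rho_0(y,\cdot)-\rho_0(y_0,\cdot),
\]
is continuous, and $\|g(y)-g(y')\|=\rho_0(y,y')$. If $Y\subseteq X$ and $g$ extends to a continuous map $G\colon X\to\ell_\infty(Y)$, then $\rho_0$ extends to a continuous pseudometric on $X$.
\end{lemma}

\begin{proof}
The triangle inequality gives $|\rho_0(y,w)-\rho_0(y',w)|\le\rho_0(y,y')$ for all $w\in Y$, with equality at $w=y'$. Taking $y'=y_0$ shows that $g(y)$ is bounded; in general we obtain the norm identity, and continuity of $g$ follows from that of $\rho_0$. The extension of $\rho_0$ is $\rho(x,x')=\|G(x)-G(x')\|$.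
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:P}, necessity]
Let $J$ be an embedding, $\rho_0$ a continuous pseudometric on $Y$, and $g$ as in Lemma~\ref{lem:iso}. Then $p(v)=\|\overline g(v)\|$ is a continuous seminorm on $V(Y)$ with $p(i_Y(y)-i_Y(y'))=\rho_0(y,y')$. The hypothesis does not extend $p$ to $V(X)$; it only provides neighborhoods in $V(X)$ on whose traces $p$ is small. From countably many of them we build a pseudometric $r$ on $X$ with respect to which $g$ is uniformly continuous, and then correct $r$ to an exact extension.

By \eqref{eq:emb}, for each $n\ge1$ there is a $0$-neighborhood $W_n$ in $V(X)$ with $J^{-1}(W_n)\subseteq\{p<1/n\}$. Choose a continuous F-seminorm $q_n$ on $V(X)$ with $\{q_n<1\}\subseteq W_n$, and put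
\[
q=\sum_{n\ge1}2^{-n}\min(q_n,1).
\]
Each term is continuous, subadditive, symmetric and zero at $0$, and the series converges uniformly, so $q$ has the same properties. Hence $r(x,x')=q(i_X(x)-i_X(x'))$ is a continuous pseudometric on $X$. If $q(Jv)<2^{-n}$, then $q_n(Jv)<1$, and so $p(v)<1/n$. For $v=i_Y(y)-i_Y(y')$ this reads
\begin{equation}\label{eq:unif}
r(y,y')<2^{-n}\ \Longrightarrow\ \|g(y)-g(y')\|=\rho_0(y,y')<1/n\qquad(y,y'\in Y).
\end{equation}

Let $\kappa\colon X\to M$ be the metric quotient of $r$. By \eqref{eq:unif}, $r(y,y')=0$ implies $g(y)=g(y')$, so $g_0(\kappa(y))=g(y)$ defines a map $g_0\colon\kappa(Y)\to\ell_\infty(Y)$, and \eqref{eq:unif} says that $g_0$ is uniformly continuous. Since $\ell_\infty(Y)$ is complete, $g_0$ extends continuously to $\overline{\kappa(Y)}$; since $\ell_\infty(Y)$ is locally convex, Lemma~\ref{lem:dug} extends it further to a continuous $G_0\colon M\to\ell_\infty(Y)$. The map $G_0\circ\kappa$ is a continuous extension of $g$ to $X$, and Lemma~\ref{lem:iso} completes the proof.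
\end{proof}

\section{Collectionwise normal spaces and compact subspaces}\label{sec:cwn}

By Theorem~\ref{thm:P}, both parts of Corollary~\ref{cor:cwn} are statements about extending pseudometrics. We use Dowker's theorem \cite{Dowker}: if $X$ is collectionwise normal and $Y\subseteq X$ is closed, then every continuous map from $Y$ to a Banach space extends continuously over $X$.

\begin{proof}[Proof of Corollary~\ref{cor:cwn}]
(i) Let $X$ be collectionwise normal, $Y\subseteq X$ closed, and $\rho_0$ a continuous pseudometric on $Y$. By Dowker's theorem the map $g$ of Lemma~\ref{lem:iso} extends over $X$, so $\rho_0$ extends. Thus $Y$ is $P$-embedded in $X$, and $J$ is an embedding by Theorem~\ref{thm:P}.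

Conversely, let $J$ be an embedding for every closed subset of $X$, and let $(D_s)_{s\in S}$ be a discrete family of closed sets, which we may take to be nonempty. The sets $D_s$ are pairwise disjoint, and the union of any subfamily is closed, since near each point of $X$ it coincides with a single $D_s$ or is empty. Hence $Y=\bigcup_sD_s$ is closed in $X$, and each $D_s$ is open in $Y$, being the complement of the union of the others. Let $\rho_0(y,y')=0$ if $y$ and $y'$ lie in the same $D_s$, and $\rho_0(y,y')=1$ otherwise. This pseudometric is constant on each of the open sets $D_s\times D_{s'}$, which cover $Y\times Y$, so it is continuous. By Theorem~\ref{thm:P} it extends to a continuous pseudometric $\rho$ on $X$. The set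
\[
O_s=\bigcup_{y\in D_s}\{x\in X:\rho(x,y)<\tfrac12\}
\]
is open and contains $D_s$. A point $x\in O_s\cap O_{s'}$ with $s\ne s'$ would give $y\in D_s$ and $y'\in D_{s'}$ with $1=\rho(y,y')\le\rho(y,x)+\rho(x,y')<1$. So the $O_s$ are pairwise disjoint, and $X$ is collectionwise normal.

(ii) Let $Y\subseteq X$ be compact and let $\beta X$ be the Stone--\v{C}ech compactification, a compact Hausdorff space containing $X$ as a subspace. It is collectionwise normal: finitely many open sets, each meeting at most one member of a discrete family of nonempty closed sets, cover $\beta X$, so the family is finite, and finitely many pairwise disjoint closed sets in a normal space have pairwise disjoint neighborhoods. The compact set $Y$ is closed in $\beta X$, so it is $P$-embedded in $\beta X$ by the first paragraph of (i). Restricting the extended pseudometrics to $X$ shows that $Y$ is $P$-embedded in $X$, and Theorem~\ref{thm:P} applies.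
\end{proof}

We close with a Tychonoff space in which both parts of the question have a negative answer, so that some hypothesis such as metrizability is needed in Theorems~\ref{thm:closed} and~\ref{thm:discrete}.

\begin{example}
Let $X=\mathbb R^2$ with the topology generated by the rectangles $[a,b)\times[a',b')$. These sets are also closed and they separate points, so their indicator functions make $X$ a Tychonoff space, and $\mathbb Q^2$ is dense in $X$. The line $Y=\{(t,-t):t\in\mathbb R\}$ is closed, because the topology is finer than the Euclidean one, and discrete, because $[t,t+1)\times[-t,-t+1)$ meets $Y$ only in $(t,-t)$. The metric on $Y$ that puts distinct points at distance $1$ is continuous. If it extended to a continuous pseudometric $\rho$ on $X$, the sets $\{x:\rho(x,y)<\frac12\}$, $y\in Y$, would be uncountably many pairwise disjoint nonempty open sets, each containing a point of $\mathbb Q^2$. So $Y$ is not $P$-embedded in $X$, and by Theorem~\ref{thm:P} the operator $J\colon V(Y)\to V(X)$ is not an embedding.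
\end{example}

\begin{thebibliography}{9}

\bibitem{Cauty}
R. Cauty, \emph{Un espace m\'etrique lin\'eaire qui n'est pas un r\'etracte absolu}, Fund. Math. 146 (1994), 85--99.

\bibitem{Dowker}
C. H. Dowker, \emph{On a theorem of Hanner}, Ark. Mat. 2 (1952), 307--313.

\bibitem{Jarchow}
Jarchow, \emph{Locally Convex Spaces}.

\bibitem{LLL}
Fucai Lin, Shou Lin, Chuan Liu, \emph{The $k$-property and countable tightness of free topological vector spaces}, arXiv:1706.02190 (2017).

\bibitem{Schaefer}
Schaefer, \emph{Topological Vector Spaces}.

\end{thebibliography}
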